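# Infinite avalanches on the ladder $G\times\mathbb Z$ have probability $1/|G|$

## 1. Two grain counts: $1/(2|G|)$ or $1/|G|$?

Let $G$ be a finite connected graph; the case to keep in mind is the cycle $\mathbb Z_n$. On the ladder $G\times\mathbb Z$, the sites $(x,i)$ and $(y,j)$ are neighbors if either $i=j$ and $x\sim y$ in $G$, or $x=y$ and $|i-j|=1$. So $(x,i)$ has $\deg_G(x)+2$ neighbors. Each site carries grains. A site with more than $\deg_G(x)+2$ grains is unstable, and it topples by sending one grain to each neighbor. In a finite window $G\times[-a,b]$ we keep this rule and discard the grains that leave, so grains are lost only through the two end columns. Adding grains at random sites and relaxing gives a Markov chain, whose stationary measure $\mu_I$, $I=[-a,b]$, is uniform on the recurrent configurations. Now let the window grow to the whole ladder, draw an infinite configuration from a limit of the measures $\mu_I$, add one grain at $(0,0)$, and relax. The number of topplings at $(0,0)$ may be infinite. Járai and Lyons ("Ladder Sandpiles", arXiv:0704.2913, 2007) ask: for $G=\mathbb Z_n$, does the probability of infinitely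 many topplings tend to $0$ as $n\to\infty$?

A first guess comes from counting grains. In stationarity the mean number of grains in the window is the same before and after an addition, so each added grain causes a mean loss of exactly one grain. Take a large symmetric window. Imagine that an avalanche either dies near column $0$ and loses nothing, or sweeps the whole window and pushes one grain out at each of the $2|G|$ end sites. If $P$ is the probability of a sweep, then $2|G|P=1$, so the guess is $P=1/(2|G|)$.

**Test on the ladder over a point.** Let $|G|=1$, so the ladder is $\mathbb Z$ and the stable heights are $1,2$. By Dhar's burning test, a stable $\eta$ on $I$ is recurrent if and only if every nonempty $F\subset I$ contains a site $v$ whose height exceeds its number of neighbors in $F$. If $\eta$ has two $1$'s, take consecutive ones $i<j$. Then $F=[i,j]$ has no such site: its ends have height $1$ and one neighbor in $F$, and its inner sites have height $2$ and two neighbors in $F$. If $\eta$ has at most one $1$, take a maximal interval of $F$. If it is a single site, that site has no neighbor in $F$. If it is longer, one of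 its two ends has height $2$ and has one neighbor in $F$. So the recurrent configurations on $[-a,b]$ are the $a+b+2$ configurations with at most one $1$.

Add a grain at $0$ to the recurrent configuration whose $1$ sits at $j>0$. Topple $0$, then its neighbors, and so on outward, each site of $[-a,j-1]$ once. All these topplings are legal, because each of these sites has height $2$ and receives a grain. After this *wave* the inner sites of $[-a,j-1]$ have lost two grains and received two, the two end sites $-a$ and $j-1$ have lost one grain net, and $j$ has height $2$. If $0$ is not an end site of $[-a,j-1]$, it has height $3$ again, and we run a second wave on $[-a+1,j-2]$, which repairs the two sites damaged by the first wave. The waves continue on shrinking intervals until $0$ is an end site of the current interval. After that wave the height of $0$ is at most $2$, and everything is stable. Only the first wave topples $-a$, and nothing to the right of $j-1$ ever topples. So exactly one grain is lost on the left and none on the right. By reflection, a $1$ at $j<0$ gives one grain lost on the right and none on the left. A $1$ at $j=0$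 gives no loss. In the all-$2$ configuration the first wave topples the whole window and later waves stay away from its ends, so one grain is lost at each end. The mean loss is $(b+a+2)/(a+b+2)=1$, as it must be.

In the limit a given site has height $1$ with probability $\lim 1/(a+b+2)=0$, so the limiting configuration is all $2$'s. In the window $[-m,m]$ an added grain at $0$ then produces $m+1$ waves, and site $0$ topples $m+1$ times. So the probability of infinitely many topplings is $1$, not $1/2$. The guess $1/(2|G|)$ is wrong. The reason is visible: in a typical window an avalanche that sweeps through $0$ leaks at *one* end only.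

The test also shows how to repair the count. Take a lopsided window with $b\gg a$. The defect $j$ is then positive with probability $b/(a+b+2)$, close to $1$, and the loss *at the left end* has mean close to $1$. If a sweep loses $|G|$ grains at the left end, the count gives $|G|P=1$. The new guess is $1/|G|$, and this is correct.

## 2. The theorem and the facts it rests on

From now on $q=|G|\ge2$. We write $D(x,i)=\deg_G(x)+2$ and $C_i=G\times\{i\}$ ("column $i$"). We write $[c,d]$ also for $G\times[c,d]$, and $V_A=G\times[-A,\infty)$. Let $\alpha\ge0$, $\alpha\neq0$, be an integer configuration of grains supported on $C_0$, with total mass $|\alpha|$ and maximum $r=\max\alpha$. Let $N_\alpha$ be the set of stable configurations $\eta$ on $G\times\mathbb Z$ such that every site topples infinitely often when $\eta+\alpha$ is relaxed. Here the number of topplings at a site is the monotone limit of its number of topplings in finite volumes increasing to $G\times\mathbb Z$. This limit is a monotone limit of functions of finitely many heights, so $N_\alpha$ is measurable.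

**Theorem.** Let $\mu$ be any weak limit point of $\mu_I$ as $I\uparrow\mathbb Z$.

1. If $\alpha=\mathbf 1_{U\times\{0\}}$ with $\emptyset\ne U\subset G$, then $\mu(N_\alpha)=|U|/|G|$. In particular, adding one grain at $(x,0)$ gives probability exactly $1/|G|$, for every $G$ and every $x$.
2. For general $\alpha$, $\ |\operatorname{supp}\alpha|/|G|\le\mu(N_\alpha)\le\min(1,|\alpha|/|G|)$.

Moreover, for every stable $\eta$, if one site topples infinitely often then all sites do, so $N_\alpha$ is also the event that $(0,0)$ topples infinitely often.

For $G=\mathbb Z_n$ and one grain at $(0,0)$ the probability is exactly $1/n$, so it tends to $0$. More generally, along a sequence of graphs the one-grain probability tends to $0$ if and only if $|G|\to\infty$. Both bounds in part 2 are attained whenever $\alpha\le1$, since then $|\operatorname{supp}\alpha|=|\alpha|\le|G|$. One grain on each site of the column gives probability $1$, and fewer than $|G|$ grains in the column never do.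

We use three facts.

**(JL)** (Járai–Lyons) For $|G|\ge2$ the weak limit points of $\mu_I$ as $I\uparrow\mathbb Z$ are exactly the convex combinations of two measures $\mu^{\rm L}$ and $\mu^{\rm R}$, the left- and right-burnable measures, which are images of each other under the reflection $i\mapsto-i$.

**(D1)** (Dhar 1990) On a finite window, adding a grain at a given site and relaxing is a bijection of the set of recurrent configurations. Hence $\mu_I$ is invariant under additions.

**(D2)** (Dhar 1990) If $\eta$ is recurrent and $\eta'\ge\eta$ is stable, then $\eta'$ is recurrent.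

The only thing we ever use about the limit measures is (JL). Heights lie in finite sets, so weak convergence means convergence of the probabilities of *local* events, those that depend on finitely many heights.

## 3. Toppling numbers as least solutions

We need to compare avalanches in different windows, finite and infinite. The tool is a variational description of the toppling numbers. In this section configurations $\xi$ may take any integer values, and $\xi$ is *stable* if $\xi\le D$.

**Definition.** For $V\subset G\times\mathbb Z$ and $f:V\to\mathbb Z$, extended by $0$ off $V$, put $(\Delta f)(v)=\sum_{w\sim v}(f(v)-f(w))$, the sum over all $D(v)$ neighbors of $v$ in $G\times\mathbb Z$. If each $w\in V$ topples $f(w)$ times, $\xi$ becomes $\xi-\Delta f$. A function $f\ge0$ *stabilizes $\xi$ in $V$* if $\xi-\Delta f\le D$ on $V$. For finite $W$, $u_W[\xi](v)$ is the number of topplings at $v$ when $\xi$ is relaxed in $W$. The function $u_W[\xi]$ is called the odometer.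

For example, let $|G|=1$, $W=[-1,1]$, and $\xi=(2,3,2)$. The two waves of Section 1 give $u_W[\xi]=(1,2,1)$ and $\xi-\Delta u_W[\xi]=(2,1,2)$.

Note a simple but constant companion. If $f$ stabilizes $\xi$ in $V$ and $W\subset V$, then $f|_W$ stabilizes $\xi$ in $W$. Indeed, replacing the values of $f$ off $W$ by $0$ only removes incoming grains at the sites of $W$.

**Lemma 1 (least action).** For finite $W$, relaxation in $W$ terminates, and $u_W[\xi]$ is the least $f:W\to\mathbb Z_{\ge0}$ that stabilizes $\xi$ in $W$.

*Proof.* Suppose $f$ stabilizes, and some legal sequence of topplings exceeds $f$ for the first time at $v$. Just before that toppling the counts $c$ satisfy $c\le f$ and $c(v)=f(v)$. So the height at $v$ is $\xi(v)-D(v)f(v)+\sum_{w\sim v}c(w)\le(\xi-\Delta f)(v)\le D(v)$, and the toppling is not legal. Hence legal sequences stay below every stabilizing $f$. Some stabilizing $f$ exists. Let $W\subset[-a,b]$ and $h(x,i)=(i+a+1)(b+1-i)$, which vanishes in columns $-a-1$ and $b+1$. Then $\Delta h=2$ on $[-a,b]$, so a large multiple of $h$ stabilizes, and so does its restriction to $W$. Therefore relaxation terminates.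 The final counts stabilize $\xi$ and are at most every stabilizing $f$. $\square$

If $W\subset W'$ are finite, $u_{W'}[\xi]|_W$ stabilizes $\xi$ in $W$, so $u_W[\xi]\le u_{W'}[\xi]$ on $W$. For infinite $V$ we may therefore put
$$u_V[\xi]=\sup_{W\subset V\text{ finite}}u_W[\xi]\in[0,\infty],$$
which is the limit along any exhaustion. In particular $u_{G\times\mathbb Z}=\lim_Au_{V_A}$.

The next lemma lists what we need in order to compute with odometers. Part (d) says that one may relax in a smaller set first.

**Lemma 2.**

(a) If $f$ stabilizes $\xi$ in $V$, then $u_V[\xi]\le f$.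

(b) $u_V[\xi]$ is nondecreasing in $\xi$ and in $V$.

(c) If $u_V[\xi]$ is finite everywhere, it stabilizes $\xi$ in $V$.

(d) Let $V\subset V'$, $\beta\ge0$, and let $f=u_V[\xi]$ be finite, extended by $0$. If one of the two sides below is finite, then
$$u_{V'}[\xi+\beta]=f+u_{V'}[\xi-\Delta f+\beta].$$

*Proof.* (a) Restrict $f$ to finite $W\subset V$ and use Lemma 1. (b) If $\xi\le\xi'$, then $u_W[\xi']$ stabilizes $\xi$. Monotonicity in $V$ is clear from the supremum. (c) At $v$ and its neighbors the integers $u_W[\xi]$ equal $u_V[\xi]$ once $W$ is large, and $u_W[\xi]$ stabilizes at $v$.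

(d) Suppose $w=u_{V'}[\xi+\beta]$ is finite. By (c) it stabilizes $\xi+\beta$, hence $\xi$, in $V'$. So $w|_V$ stabilizes $\xi$ in $V$, and $w\ge f$. Then $w-f\ge0$ stabilizes $\xi-\Delta f+\beta$ in $V'$, because $\xi-\Delta f+\beta-\Delta(w-f)=\xi+\beta-\Delta w\le D$. By (a), $u_{V'}[\xi-\Delta f+\beta]\le w-f$. Conversely, suppose $g=u_{V'}[\xi-\Delta f+\beta]$ is finite. Then $f+g$ stabilizes $\xi+\beta$ in $V'$, so $u_{V'}[\xi+\beta]\le f+g$. If one side is finite, these two arguments show that both are, and that they are equal. $\square$

The "moreover" of the theorem is already within reach.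

**Lemma 3 (infinite topplings spread).** Let $\eta$ be stable and $u=u_{G\times\mathbb Z}[\eta+\alpha]$. If $u(v)=\infty$ for one site $v$, then $u\equiv\infty$.

*Proof.* Let $w\sim v$, and let $W$ be finite with $v,w\in W$. Stability at $w$ after relaxation in $W$ gives $\eta(w)-D(w)u_W(w)+u_W(v)\le D(w)$. If $u_W(v)\to\infty$ along an exhaustion, then $u_W(w)\to\infty$. The ladder is connected. $\square$

## 4. Mean loss at the left end, and partial losses

We first make the grain count rigorous.

**Notation.** For stable $\eta$, $A\ge0$, and $B\ge1$ let
$$u^A=u_{V_A}[\eta+\alpha],\qquad u^{A,B}=u_{[-A,B]}[\eta+\alpha],\qquad S_A=\{y\in G:u^A(y,-A)\ge1\}.$$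
So $u^A(y,-A)$ is the number of grains that leave $V_A$ through $(y,-A)$.

The half-infinite odometers are finite, and the loss per end site is bounded. Let $h_A(x,i)=A+1+\min(i,0)$ on $V_A$. Since $h_A$ grows linearly from the value $0$ in column $-A-1$ up to column $0$ and is constant from there on, $-\Delta h_A=-\mathbf 1_{C_0}$ on $V_A$. So $rh_A$ stabilizes $\eta+\alpha$ in $V_A$, and its restriction stabilizes in $[-A,b]$. Hence
$$u^{A,b}\le u^A\le rh_A<\infty,\qquad\text{in particular } u^{A,b}\le u^A\le r\ \text{ on }C_{-A}. \tag{1}$$

**Lemma 4 (Dhar's averages).** Let $I=[-a,b]$ with $a\ge0$, $b\ge1$, and let $\mathbb E$ be expectation under $\mu_I$. Then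
$$\mathbb E\sum_{y}u^{a,b}(y,-a)=|\alpha|\,\frac{b+1}{a+b+2},\qquad \mathbb E\,u_I[\eta+\mathbf 1_{C_{-a}}](y,i)=\frac{b+1-i}{a+b+2}.$$

*Proof.* Let $\beta\ge0$. Adding $\beta$ and relaxing turns $\eta$ into $\eta'=\eta+\beta-\Delta u_I[\eta+\beta]$, and by (D1) $\eta'$ has law $\mu_I$. Taking means, $\Delta\,\mathbb E\,u_I[\eta+\beta]=\beta$ on $I$.

For $\beta=\alpha$ sum this over each column. Differences along edges of $G$ cancel, so the column sums $\bar u(i)$ of $\mathbb E\,u^{a,b}$ satisfy $2\bar u(i)-\bar u(i+1)-\bar u(i-1)=|\alpha|\mathbf 1[i=0]$ with $\bar u(-a-1)=\bar u(b+1)=0$. The solution is linear on either side of $0$, and for $i\le0$ it is $\bar u(i)=|\alpha|\frac{(a+1+i)(b+1)}{a+b+2}$. Put $i=-a$.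

For $\beta=\mathbf 1_{C_{-a}}$ the function $f(y,i)=\frac{b+1-i}{a+b+2}$ satisfies $\Delta f=\mathbf 1_{C_{-a}}$ on $I$. It is linear in $i$, it vanishes in column $b+1$, and in column $-a-1$ the linear formula would give $1$ where the extension by zero gives $0$. The solution is unique. If $\Delta f=0$ on $I$ and $f=0$ off $I$, a positive maximum would be shared by all neighbors of a maximizing site, hence by all of $I$ and then by sites off $I$, which is impossible. The same holds for a negative minimum. $\square$

The sensible first attempt is now to compute the mean number of topplings in column $0$. It is $\bar u(0)=|\alpha|\frac{(a+1)(b+1)}{a+b+2}$, which tends to infinity for every $G$. An infinite mean says nothing about the probability of an infinite value, so this does not help.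

The loss at the left end is better, because by (1) it is bounded. For $\alpha\le1$ each of the $q$ left end sites loses $0$ or $1$ grain, and the mean total loss tends to $|\alpha|$ as $b\to\infty$. If $\alpha=\mathbf 1_{C_0}$, the mean is nearly the maximal value $q$. So with probability close to $1$ every left end site loses exactly one grain, however far away the left end is. This agrees with the value $|U|/|G|=1$. But if $|U|<q$, the mean loss $|U|$ could also arise from avalanches that always lose $|U|$ of the $q$ possible grains. The count gives a probability only if the loss at the left end is *all or nothing*, and this is false in general.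

**Example (partial loss).** Let $G$ be one edge $xy$, so $D=3$ everywhere. We write a column as (height at $x$, height at $y$). Let $\eta^*$ have column $0$ equal to $(3,1)$ and all other columns equal to $(3,3)$, and let $\alpha$ be one grain at $(x,0)$. In $V_0$, the site $(x,0)$ topples, then $(x,1)$ receives a grain and topples, and so does every site in columns $\ge1$, since each has height $3$ and a toppled neighbor. If each of these sites topples once and $(y,0)$ does not topple, the heights become $(4-3+1,\,1+1+1)=(2,3)$ in column $0$, $(3,2)$ in column $1$, and $(3,3)$ further right. This is stable. So $u^0=1$ everywhere on $V_0$ except $u^0(y,0)=0$, and $S_0=\{x\}$: one grain leaves instead of two.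

Now look one column further left. Column $-1$ is $(3,3)$ and has received one grain at $x$. So $(x,-1)$ topples, and then $(y,-1)$ does. Column $0$ is now $(2+1,3+1)$, so $(y,0)$ topples, and then $(x,0)$, which has $3+1$ grains. Column $1$, which was $(3,2)$, receives one grain from each site of column $0$. So $(x,1)$ topples, and then $(y,1)$, which has $2+1+1$ grains. The sites in columns $\ge2$ follow as before. If every site of $V_1$ topples once more, the net effect is to take one grain from each site of column $-1$, which leaves it at $(3,2)$, and to change nothing else on $V_1$. This is stable. So every site of $V_1$ topples exactly once in this second stage, and *both* sites of column $-1$ lose a grain.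

A column with maximal heights turned a partial loss into a complete front. This is the mechanism of the proof. Full columns exist far to the left with overwhelming probability. What must be shown is that the front, once it fills a full column, crosses everything to its right without leaving holes, and that new fronts keep coming from further left. Both rest on a one-sided burning property.

## 5. Burning from the left

**Definition.** Let $V=G\times J$, where $J$ is an interval with left end $-a$ and finite or infinite right end, and let $\eta$ be stable on $V$. Put $F_0=\emptyset$ and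
$$F_{t+1}=F_t\cup\{v\in V:\eta(v)+\#\{\text{neighbors of }v\text{ in }F_t\}+\mathbf 1[v\in C_{-a}]>D(v)\},\qquad F^V(\eta)=\bigcup_tF_t.$$
The configuration $\eta$ is *burnable on $V$* if $F^V(\eta)=V$. A column $C_j$ is *full* if $\eta=D$ on it.

So we imagine column $-a-1$ to be on fire and let the fire spread. The configuration $\eta^*$ of the example is burnable on $V_0$. In round 1, $(x,0)$ burns. Then the sites of columns $\ge1$ burn one after the other, since each full site needs one burnt neighbor. Finally $(y,0)$ burns, as $1+1+2>3$. A configuration on $V_0$ over the same $G$ with height $1$ at both $(y,1)$ and $(y,2)$ is not burnable, since each of these sites would need all three of its neighbors burnt first.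

Since $\eta\le D$, each site of $F_{t+1}\setminus F_t$ lies in $C_{-a}$ or has a neighbor in $F_t$. There are two monotonicity properties. If $J\subset J'$ have the same left end, then $F^V\subset F^{V'}$, since more sites can only help. If $J\subset J'$ have the same right end, then $F^{V'}(\eta)\cap V\subset F^V(\eta)$, by induction on rounds: a site in the leftmost column of $V$ has at most one neighbor in $V'\setminus V$, and in $V$ that neighbor counts as burnt from the start.

The first lemma translates burning into toppling.

**Lemma 5.** $u_V[\eta+\mathbf 1_{C_{-a}}]=\mathbf 1_{F^V(\eta)}$.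

*Proof.* Let $F=F^V(\eta)$. We check that $\mathbf 1_F$ stabilizes. At $v\notin F$ the new height is $\eta(v)+\mathbf 1[v\in C_{-a}]+\#\{\text{neighbors in }F\}$. All the neighbors of $v$ in $F$ are in $F_t$ for some $t$, so this is at most $D(v)$, as otherwise $v\in F_{t+1}$. At $v\in F$ the new height is $\eta(v)+\mathbf 1[v\in C_{-a}]-D(v)+\#\{\text{neighbors in }F\}\le\eta(v)$, because on $C_{-a}$ the left neighbor is not in $V$. So $u:=u_V[\eta+\mathbf 1_{C_{-a}}]\le\mathbf 1_F$. In particular $u$ is finite, and it stabilizes by Lemma 2(c). If $u\ge1$ on $F_t$ and $v\in F_{t+1}\setminus F_t$ had $u(v)=0$, the final height at $v$ would be at least $\eta(v)+\mathbf 1[v\in C_{-a}]+\#\{\text{neighbors in }F_t\}>D(v)$. So $u\ge1$ on $F_{t+1}$, and by induction $u\ge1$ on $F$. $\square$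

The next lemma says that a full column screens its left side: what lies to the right does not help to burn what lies to the left.

**Lemma 6 (screening).** If $C_j\subset V$ is full and $F^V(\eta)\cap C_j\neq\emptyset$, then $F^V(\eta)\cap[-a,j]=F^{[-a,j]}(\eta)\supset C_j$.

*Proof.* Let $t_0$ be the first round with $F_{t_0}\cap C_j\ne\emptyset$. For $t<t_0$, $F_t$ lies in columns $<j$, because from any burnt site a path of sites burnt earlier leads to $C_{-a}$, and a path starting to the right of $C_j$ would cross $C_j$. (If $j=-a$, then $t_0=1$ and $F_0=\emptyset$.) A site of $F_{t_0}\setminus F_{t_0-1}$ lies in $C_{-a}$ or has a neighbor in $F_{t_0-1}$, so it is in a column $\le j$. Thus up to round $t_0$ the fire uses only columns $\le j$, and $F_{t_0}\subset F^{[-a,j]}$. So $F^{[-a,j]}$ meets $C_j$. In a full column one burnt neighbor is enough to burn, and $G$ is connected, so $F^{[-a,j]}\supset C_j$. Now $F_t\cap[-a,j]\subset F^{[-a,j]}$ follows by induction on $t$: sites of $C_j$ are already in $F^{[-a,j]}$, and sites in columns $<j$ have all their neighbors in $V$ in columns $\le j$. The reverse inclusion is monotonicity.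 $\square$

The third lemma has two uses. Part (i) lets us repeat an argument after an avalanche. Part (ii) forbids holes in a front that moves to the right.

**Lemma 7.** Let $\eta$ be stable and burnable on $V_A$, and let $\beta\ge0$.

(i) If $u=u_{V_A}[\eta+\beta]$ is finite, then $\eta+\beta-\Delta u$ is burnable on $V_A$.

(ii) If $f:V_A\to\mathbb Z_{\ge0}$ stabilizes $\eta+\beta$ in $V_A$ and $f\ge m$ on $C_k$, where $k\ge-A$, then $f\ge m$ on all $C_i$, $i\ge k$.

*Proof.* (i) On $V_A$ the constant function $1$ has $\Delta1=\mathbf 1_{C_{-A}}$. By Lemma 5, $u_{V_A}[\eta+\mathbf 1_{C_{-A}}]=1$, and relaxing gives $\eta$ back. Compute $u_{V_A}[\eta+\mathbf 1_{C_{-A}}+\beta]$ by Lemma 2(d) in two orders. Relaxing $\eta+\mathbf 1_{C_{-A}}$ first gives $1+u_{V_A}[\eta+\beta]=1+u$, which is finite. Relaxing $\eta+\beta$ first gives $u+u_{V_A}[\eta+\beta-\Delta u+\mathbf 1_{C_{-A}}]$. Hence $u_{V_A}[(\eta+\beta-\Delta u)+\mathbf 1_{C_{-A}}]=1$. The configuration $\eta+\beta-\Delta u$ is stable, so Lemma 5 says that it is burnable.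

(ii) Suppose $m'=\min\{f(v):v\text{ in columns}\ge k\}<m$. Let $Z$ be the set of sites in columns $\ge k$ with $f=m'$; it lies in columns $>k$. Choose $v\in Z$ that burns in the earliest possible round, $v\in F_t\setminus F_{t-1}$. All neighbors of $v$ lie in columns $\ge k$, so they have $f\ge m'$. Those in $F_{t-1}$ are not in $Z$, so they have $f\ge m'+1$. Therefore
$$(\eta+\beta-\Delta f)(v)\ge\eta(v)+\sum_{w\sim v}(f(w)-m')\ge\eta(v)+\#\{\text{neighbors in }F_{t-1}\}>D(v),$$
where the last step is the burning rule, used at a site $v\notin C_{-A}$. This contradicts stabilization. $\square$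

## 6. Flat odometers far to the right, and locality

The odometer $u^A$ lives on a half-infinite ladder, and later we must read it off a finite window. This section shows that $u^A$ is eventually constant to the right and that this can be detected locally.

**Lemma 8.** If $\eta$ is stable, burnable on $V_A$, and has infinitely many full columns $C_i$ with $i>0$, then for some $j\ge0$ the function $u^A$ is constant on $\bigcup_{i\ge j}C_i$.

*Proof.* *Column minima.* By Lemma 7(ii) with $\beta=\alpha$ they are nondecreasing in $i$, and by (1) they are bounded. So they equal some $K$ for all $i\ge j_0$, where $j_0\ge0$.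

*Column maxima.* We show that they are nonincreasing for $i\ge0$. Let $j\ge0$ and $M=\max_{C_j}u^A$. Put $f=u^A$ on columns $\le j$ and $f=\min(u^A,M)$ on columns $>j$. Then $f$ stabilizes $\eta+\alpha$. At a site of a column $>j$ with $f=M$, all neighbors lie in columns $\ge j$ and have $f\le M$, and $\alpha=0$ there, so the height is at most $\eta\le D$. At every other site $f=u^A$ while the neighbors have $f\le u^A$, so the height is at most that of $\eta+\alpha-\Delta u^A$. By Lemma 2(a), $u^A\le f$. So $u^A\le M$ in all columns $>j$.

*A full column.* Let $C_j$ be full with $j>j_0$, and let $v\in C_j$ have $u^A(v)=K$. All neighbors of $v$ lie in columns $\ge j_0$ and have $u^A\ge K$. Stability at $v$ reads $D(v)+\sum_{w\sim v}(u^A(w)-K)\le D(v)$, so $u^A=K$ at all neighbors. As $G$ is connected, $u^A=K$ on $C_j$. For $i\ge j$ the minimum on $C_i$ is $K$ and the maximum is at most $K$. $\square$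

**Lemma 9 (locality).** Let $Q_{A,B}$ be the event that, for some $j\in\{0,\dots,B-1\}$ and some $K$, $u^{A,B}=K$ on $C_j\cup C_{j+1}$. It depends only on $\eta|_{[-A,B]}$. On $Q_{A,B}$, for $V=V_A$ and for $V=[-A,b]$ with $b\ge B$, $u_V[\eta+\alpha]=u^{A,B}$ on columns $\le j$; in particular this holds on $C_{-A}$. Under the hypotheses of Lemma 8, $Q_{A,B}$ holds for all large $B$.

*Proof.* Let $f=u^{A,B}$ on columns $\le j$ and $f=K$ on the columns $>j$ of $V$. On columns $\le j+1$ we have $f=u^{A,B}$, so $\Delta f=\Delta u^{A,B}$ on columns $\le j$. On the columns $>j$ of $V$ we have $\alpha=0$ and $-\Delta f\le0$, since $f=K$ there and every neighbor has $f=K$, or $f=0$ off $V$. So $f$ stabilizes $\eta+\alpha$ in $V$, and $u^{A,B}\le u_V[\eta+\alpha]\le f$. On columns $\le j$ the two bounds agree. For the last claim take $j$ from Lemma 8. The integers $u^{A,B}$ increase to $u^A$ as $B\to\infty$, so for large $B$ they agree with $u^A$ on the finite set $C_j\cup C_{j+1}$. $\square$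

## 7. A full pair on the left makes the loss all or nothing

This is the heart of the proof, the general version of the example in Section 4. We use two adjacent full columns. The right one, $C_{-A-1}$, spreads a partial loss over a whole column. The left one, $C_{-A-2}$, screens the region further left, so that this region keeps burning on its own.

**Lemma 10 (fronts).** Let $\eta$ be stable and burnable on every $V_j$ with $0\le j\le k$, and let $0\le A<k$.

(a) If $S_A=\emptyset$, then $u^k=u^A$ on $V_A$, $u^k=0$ on $V_k\setminus V_A$, and $S_k=\emptyset$.

(b) If $k\ge A+2$, $C_{-A-1}$ and $C_{-A-2}$ are full, and $S_A\ne\emptyset$, then, with $u^A:=0$ off $V_A$,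
$$u^k(x,i)\ge u^A(x,i)+\min(k+1+i,\;k-A)\qquad\text{on }V_k,$$
with equality if $\alpha\le1$. In particular $u^k\ge1$ on $C_{-k}$, with equality if $\alpha\le1$.

*Proof of (a).* Extend $u^A$ by $0$ to $V_k$. Since $u^A=0$ on $C_{-A}$, no grain reaches $C_{-A-1}$, so the extension stabilizes $\eta+\alpha$ in $V_k$, and $u^k$ is at most the extension. By monotonicity in $V$, $u^k\ge u^A$ on $V_A$.

*Proof of (b).* **Step 1.** *Aim: reduce to a clean starting configuration.* By Lemma 2(d) with $V=V_A$, $V'=V_k$, $\beta=0$, we have $u^k=u^A+u_{V_k}[\eta+\alpha-\Delta u^A]$; the left side is finite by (1). Let $\theta=\eta+\alpha-\Delta u^A$ on $V_A$. It is stable, and burnable on $V_A$ by Lemma 7(i). On $C_{-A-1}$ the configuration $\eta+\alpha-\Delta u^A$ is $\eta+u^A(\cdot,-A)\ge\eta+\mathbf 1_{S_A}$, with equality if $\alpha\le1$, because then $u^A\le1$ on $C_{-A}$ by (1). Further left it is $\eta$. For $A+1\le k'\le k$ define $\xi_{k'}$ on $V_{k'}$ to be $\theta$ on $V_A$, $\eta+\mathbf 1_{S_A}$ on $C_{-A-1}$, and $\eta$ on columns $-k',\dots,-A-2$. Then $\eta+\alpha-\Delta u^A\ge\xi_k$ on $V_k$, with equality if $\alpha\le1$. By Lemma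 2(b), it suffices to prove
$$u_{V_{k'}}[\xi_{k'}]=g_{k'},\qquad g_{k'}(x,i):=\min(k'+1+i,\;k'-A),\qquad A+1\le k'\le k. \tag{2}$$
The "in particular" follows, since $u^A=0$ and $g_k=1$ on $C_{-k}$. The shape of $g_{k'}$ is simple. It rises linearly from $0$ in column $-k'-1$ to $k'-A$ in column $-A-1$ and stays constant from there on. Hence
$$-\Delta g_{k'}=-\mathbf 1_{C_{-A-1}}\ \text{ on }V_{k'},\qquad -\Delta g_{k'}=1\ \text{ on }C_{-k'-1}. \tag{3}$$

**Step 2.** *Aim: the first front, (2) for $k'=A+1$, where $g_{A+1}=1$.* Let $\hat\theta$ be $\eta$ on $C_{-A-1}$ and $\theta$ on $V_A$. It is burnable on $V_{A+1}$: the full column $C_{-A-1}$ burns in round 1, and then $V_A$ burns because $\theta$ is burnable on $V_A$. Put $\sigma=\mathbf 1_{S_A\times\{-A-1\}}$, so that $\xi_{A+1}=\hat\theta+\sigma$, and let $u=u_{V_{A+1}}[\hat\theta+\sigma]$. The function $1$ stabilizes, since $\hat\theta+\sigma-\mathbf 1_{C_{-A-1}}\le\hat\theta$. So $u\le1$. The sites of $S_A\times\{-A-1\}$ have height $D+1$, so $u\ge1$ there. A site of the full column $C_{-A-1}$ with a toppled neighbor must topple, and $G$ is connected and $S_A\neq\emptyset$, so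 $u\ge1$ on $C_{-A-1}$. Lemma 7(ii), applied on $V_{A+1}$ to the burnable configuration $\hat\theta$ with $\beta=\sigma$ and $m=1$, gives $u\ge1$ on all of $V_{A+1}$. So $u=1$. By Lemma 7(i), $\zeta:=\hat\theta+\sigma-\mathbf 1_{C_{-A-1}}$ is burnable on $V_{A+1}$.

**Step 3.** *Aim: the next front, from $k'$ to $k'+1\le k$.* The function $g_{k'+1}$ stabilizes $\xi_{k'+1}$ in $V_{k'+1}$: by (3) one grain per site is removed from $C_{-A-1}$, where the heights were at most $D+1$, and nothing else changes on $V_{k'+1}$. So $u_{V_{k'+1}}[\xi_{k'+1}]$ is finite. Since $\xi_{k'+1}=\xi_{k'}$ on $V_{k'}$, Lemma 2(d) and the induction hypothesis give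
$$u_{V_{k'+1}}[\xi_{k'+1}]=g_{k'}+u_{V_{k'+1}}[\xi_{k'+1}-\Delta g_{k'}].$$
By (3), $\xi_{k'+1}-\Delta g_{k'}=\kappa+\mathbf 1_{C_{-k'-1}}$, where $\kappa$ is $\zeta$ on $V_{A+1}$ and $\eta$ on columns $-k'-1,\dots,-A-2$.

We claim that $\kappa$, which is stable, is burnable on $V_{k'+1}$. By hypothesis $\eta$ is burnable on $V_{k'+1}$, and $C_{-A-2}\subset V_{k'+1}$ is full. So Lemma 6 with $j=-A-2$ shows that $\eta$ is burnable on $[-k'-1,-A-2]$. As $\kappa=\eta$ there, $F^{V_{k'+1}}(\kappa)$ contains $[-k'-1,-A-2]$, and in particular $C_{-A-2}$. With $C_{-A-2}$ burnt, the rest burns because $\zeta$ is burnable on $V_{A+1}$.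

Now Lemma 5 gives $u_{V_{k'+1}}[\kappa+\mathbf 1_{C_{-k'-1}}]=1$. Finally, $g_{k'}+1=g_{k'+1}$ on $V_{k'}$, and on $C_{-k'-1}$ both $0+1$ and $g_{k'+1}$ equal $1$. This proves (2). $\square$

Let
$$\tau=\tau(\eta)=\min\{A\ge0:\ C_{-A-1}\text{ and }C_{-A-2}\text{ are full}\}.$$

**Proposition 11 (dichotomy).** Let $\eta$ be stable and burnable on all $V_A$, $A\ge0$, with $\tau<\infty$. If $S_\tau=\emptyset$, every site topples finitely often when $\eta+\alpha$ is relaxed. If $S_\tau\ne\emptyset$, every site topples infinitely often. So $\eta\in N_\alpha$ if and only if $S_\tau\neq\emptyset$.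

*Proof.* Use $u_{G\times\mathbb Z}[\eta+\alpha]=\lim_ku^k$. If $S_\tau=\emptyset$, Lemma 10(a) with $A=\tau$ shows that $u^k$ does not change for $k\ge\tau$, apart from extension by $0$. If $S_\tau\ne\emptyset$, Lemma 10(b) gives $u^k(x,i)\ge\min(k+1+i,k-\tau)\to\infty$. $\square$

In the example of Section 4, $\tau=0$. The configuration $\eta^*$ is burnable on all $V_A$, since its full columns burn one after another from the left until column $0$ is reached, and then it burns as it did on $V_0$. With the grain at $(x,0)$ we found $S_0=\{x\}$, so all sites topple infinitely often. With the grain at $(y,0)$ instead, the height there becomes $2$, nothing topples, and $S_0=\emptyset$.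

## 8. A lopsided limit measure

The hypotheses of Section 7 are about burning from the left, and the count of Section 1 needs a window much longer to the right than to the left. So we let $b\to\infty$ first and $a\to\infty$ afterwards.

First we show that full pairs are abundant. Let $\varepsilon=\prod_{x\in G}(\deg_G(x)+2)^{-2}>0$.

**Lemma 12 (full pairs).** For $m$ disjoint pairs of adjacent columns in $I$, $\mu_I(\text{no pair is full})\le(1-\varepsilon)^m$.

*Proof.* Fix the heights outside one pair. The recurrent configurations compatible with them number at most $\prod_x(\deg_G(x)+2)^2=1/\varepsilon$. If there is any, then by (D2) the one with the pair full is among them. As $\mu_I$ is uniform, the pair is full with conditional probability at least $\varepsilon$, given everything outside it. The event that the other $m-1$ pairs are not full depends only on heights outside this pair, so induction on $m$ gives the bound. $\square$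

**Construction of $\nu$.** For each $a$ let $\nu_a$ be a weak limit of $\mu_{[-a,b]}$ along a subsequence $b\to\infty$; it is a measure on configurations on $V_a$. Let $\nu$ be a weak limit of $\nu_a$ along a subsequence $a\to\infty$. Both exist by compactness. We check that $\nu$ is a weak limit point of $\mu_I$ as $I\uparrow\mathbb Z$. For each such $a$ choose $b(a)\ge a$ in the subsequence that defines $\nu_a$, so that the marginals of $\mu_{[-a,b(a)]}$ and $\nu_a$ on $G\times[-a,a]$ are within $1/a$ in total variation. Then $\mu_{[-a,b(a)]}\to\nu$ along the subsequence. The bound of Lemma 12 concerns local events, so it holds for $\nu_a$ and $\nu$ too.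

Next we verify the hypotheses of Sections 6 and 7.

**Lemma 13.** $\nu_a$-a.s. $\eta$ is burnable on $V_A$ for all $0\le A\le a$. $\nu$-a.s. $\eta$ is burnable on $V_A$ for all $A\ge0$, and $\tau<\infty$. Under all these measures there are a.s. infinitely many full columns $C_i$, $i>0$. Consequently, as $B\to\infty$, $\nu_a(Q_{A,B}^c)\to0$ for $A\le a$, and $\nu(Q_{A,B}^c)\to0$ for all $A\ge 0$.

*Proof.* *Full columns.* To the right of any given column there are infinitely many disjoint pairs, and by Lemma 12 at least one of them is a.s. full. Under $\nu$ apply the same bound to the pairs $(C_{-A-1},C_{-A-2})$, $A=0,2,4,\dots$, to get $\tau<\infty$ a.s.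

*Burning in finite windows.* Let $v=(y,i)$ with $i\ge-a$, let $B>i$, and let $b>B$. Suppose that under $\mu_{[-a,b]}$ the set $F^{[-a,b]}(\eta)$ contains $[-a,B]$, and that some $C_j$ with $i\le j\le B$ is full. By Lemma 6 applied to $V=[-a,b]$, $v\in F^{[-a,j]}\subset F^{[-a,B]}$. The first condition fails with probability $O(1/b)$ for fixed $a,B$: by Lemmas 4 and 5, a site $(z,l)$ is not in $F^{[-a,b]}$ with probability $1-\frac{b+1-l}{a+b+2}=\frac{a+1+l}{a+b+2}$, and $[-a,B]$ has finitely many sites. The second fails with probability at most $(1-\varepsilon)^{\lfloor(B-i+1)/2\rfloor}$ by Lemma 12. The event $\{v\notin F^{[-a,B]}\}$ is local, so letting $b\to\infty$ gives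
$$\nu_a(v\notin F^{[-a,B]})\le(1-\varepsilon)^{\lfloor(B-i+1)/2\rfloor}.$$

*Burning on $V_A$.* If $A\le a$ and $v\in V_A$, then $F^{[-a,B]}\cap[-A,B]\subset F^{[-A,B]}$, so $\nu_a(v\notin F^{[-A,B]})$ has the same bound. The bound does not depend on $a$, and the event is local, so $\nu(v\notin F^{[-A,B]})$ has it too. Let $B\to\infty$. Since $F^{[-A,B]}\subset F^{V_A}$, a.s. $v\in F^{V_A}$. There are countably many pairs $(v,A)$.

*Locality.* By Lemma 9, a.s. $Q_{A,B}$ holds for all large $B$, so the probabilities of the complements tend to $0$. $\square$

Finally we transfer the mean loss to $\nu_a$. This is where the lopsided limit removes the factor $\frac{b+1}{a+b+2}$.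

**Lemma 14.** Let $s_a=\sum_yu^a(y,-a)$. Then $\mathbb E_{\nu_a}s_a=|\alpha|$.

*Proof.* Put $s^B=\sum_yu^{a,B}(y,-a)$. For $b\ge B$ we have $0\le s^B\le s^b\le rq$ by (1), and $s^B=s^b$ on $Q_{a,B}$ by Lemma 9. With Lemma 4,
$$\Big|\mathbb E_{\mu_{[-a,b]}}s^B-|\alpha|\tfrac{b+1}{a+b+2}\Big|\le rq\,\mu_{[-a,b]}(Q_{a,B}^c).$$
Both $s^B$ and $Q_{a,B}$ are local. Let $b\to\infty$ along the subsequence: $\big|\mathbb E_{\nu_a}s^B-|\alpha|\big|\le rq\,\nu_a(Q_{a,B}^c)$. Now let $B\to\infty$. We have $s^B\uparrow s_a\le rq$, and the right side tends to $0$ by Lemma 13. $\square$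

## 9. The value of $\nu(N_\alpha)$

**Proposition 15.** $\nu(N_\alpha)\le|\alpha|/q$, with equality if $\alpha\le1$.

*Proof.* **Step 1.** *Aim: combine the mean loss with all-or-nothing, under $\nu_a$.* Fix $A_0\ge0$ and $a\ge A_0+2$. The event $\{\tau\le A_0\}$ depends only on columns $-A_0-2,\dots,-1$, which lie in $V_a$. On this event apply Lemma 10 with $A=\tau$ and $k=a\ge\tau+2$. This is legitimate $\nu_a$-a.s., by Lemma 13. If $S_\tau=\emptyset$, then $s_a=0$. If $S_\tau\ne\emptyset$, then $s_a\ge q$, and $s_a=q$ if $\alpha\le1$. By Lemma 12 for the pairs $(C_{-A-1},C_{-A-2})$ with $A\le A_0$ even, $\nu_a(\tau>A_0)\le\delta(A_0):=(1-\varepsilon)^{\lfloor A_0/2\rfloor+1}$. With Lemma 14, and with $s_a\le rq$, where $r=1$ in the second case,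
$$q\,\nu_a(\tau\le A_0,\,S_\tau\ne\emptyset)\le|\alpha|,\qquad\text{and if }\alpha\le1:\ |\alpha|\le q\,\nu_a(\tau\le A_0,\,S_\tau\ne\emptyset)+q\,\delta(A_0). \tag{4}$$

**Step 2.** *Aim: pass from $\nu_a$ to $\nu$ in (4).* It suffices to show that for each $A\le A_0$, $\nu_a(\tau=A,S_A\ne\emptyset)\to\nu(\tau=A,S_A\ne\emptyset)$ along the subsequence. The event $\{S_A\ne\emptyset\}$ is not local, so we compare it with a local one. Let $S_A^B=\{y:u^{A,B}(y,-A)\ge1\}$. By Lemma 9, $S_A=S_A^B$ on $Q_{A,B}$. So replacing $S_A$ by $S_A^B$ changes the two probabilities by at most $\nu_a(Q_{A,B}^c)$ and $\nu(Q_{A,B}^c)$. The events $\{\tau=A,S_A^B\neq\emptyset\}$ and $Q_{A,B}$ are local. Hence the $\limsup$ over $a$ of the difference of the two original probabilities is at most $2\nu(Q_{A,B}^c)$, which tends to $0$ as $B\to\infty$ by Lemma 13.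

**Step 3.** *Aim: remove the cutoff $A_0$.* Now (4) holds with $\nu$ in place of $\nu_a$. Let $A_0\to\infty$. Then $\delta(A_0)\to0$, and $\tau<\infty$ holds $\nu$-a.s., so $q\,\nu(S_\tau\ne\emptyset)\le|\alpha|$, with equality if $\alpha\le1$. By Lemma 13 and Proposition 11, $\nu(N_\alpha)=\nu(S_\tau\ne\emptyset)$. $\square$

## 10. From $\nu$ to every limit point

**Step 1.** *Aim: show that all limit points give $N_\alpha$ the same probability.* The reflection $i\mapsto-i$ fixes column $0$ pointwise, so it fixes $\alpha$. The toppling numbers do not depend on the exhaustion, and we may use the symmetric windows $[-m,m]$. So $N_\alpha$ is invariant under reflection. By (JL) the reflection maps $\mu^{\rm L}$ to $\mu^{\rm R}$, so $\mu^{\rm L}(N_\alpha)=\mu^{\rm R}(N_\alpha)$. Also by (JL), $\nu=\lambda\mu^{\rm L}+(1-\lambda)\mu^{\rm R}$ for some $\lambda\in[0,1]$, and every limit point $\mu$ is such a combination. Hence $\mu(N_\alpha)=\mu^{\rm L}(N_\alpha)=\nu(N_\alpha)$.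

**Step 2.** *Aim: read off the theorem.* If $\alpha=\mathbf 1_{U\times\{0\}}$, then $\alpha\le1$ and $|\alpha|=|U|$, so Proposition 15 gives $\mu(N_\alpha)=|U|/|G|$, which is part 1. For general $\alpha$, Proposition 15 gives $\mu(N_\alpha)\le|\alpha|/|G|$, and $\mu(N_\alpha)\le1$ is trivial. For the lower bound let $U$ be the set of $x$ with $\alpha(x,0)\ge1$. Then $\alpha\ge\mathbf 1_{U\times\{0\}}$, and odometers are monotone in the configuration (Lemma 2(b)), so $N_{\mathbf 1_{U\times\{0\}}}\subset N_\alpha$, and part 1 gives $\mu(N_\alpha)\ge|U|/|G|=|\operatorname{supp}\alpha|/|G|$. The "moreover" is Lemma 3. $\blacksquare$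

For $G=\mathbb Z_n$ and one grain added at $(0,0)$, the probability of infinitely many topplings at $(0,0)$ is therefore exactly $1/n$ under $\mu^{\rm L}$, under $\mu^{\rm R}$, and under every weak limit point of $\mu_I$. It does tend to $0$ as $n\to\infty$.
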